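# Low moments of coefficients of a random exponential with $\pm1$ signs

## 1. The second moment of $A(N)$ stays away from zero

Let $X(1),X(2),\dots$ be independent random variables, uniform on $\{\pm1\}$, and define $A(0),A(1),\dots$ by the formal power series identity
$$\sum_{N\ge0}A(N)z^N=\exp\Big(\sum_{k\ge1}\frac{X(k)}{\sqrt k}z^k\Big).\tag{1}$$
This is the $\pm1$ analogue of the sequence introduced by Hughes, Keating and O'Connell, who used independent standard complex Gaussians $X(k)$. How large is $A(N)$ on average?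

By hand, using $X(k)^2=1$:
$$A(0)=1,\quad A(1)=X(1),\quad A(2)=\tfrac12+\tfrac{X(2)}{\sqrt2},\quad A(3)=\tfrac{X(1)}6+\tfrac{X(1)X(2)}{\sqrt2}+\tfrac{X(3)}{\sqrt3}.$$
So $\mathbb EA(1)^2=1$, $\mathbb EA(2)^2=\frac14+\frac12=\frac34$, $\mathbb EA(3)^2=\frac1{36}+\frac12+\frac13=\frac{31}{36}$. For the first absolute moment, $\mathbb E|A(2)|=\frac1{\sqrt2}$. Since $\mathbb E|\pm a\pm b|=\max(a,b)$ for independent uniform signs and $a,b\ge0$, and $\frac1{\sqrt2}-\frac16<\frac1{\sqrt3}<\frac1{\sqrt2}+\frac16$, we get $\mathbb E|A(3)|=\frac12\big(\frac16+\frac1{\sqrt2}+\frac1{\sqrt3}\big)$.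

The second moment was easy because $A(3)$ is a combination of *orthonormal* monomials. This is general. Put $u_j=z^j/\sqrt j$ and, for finite $S\subset\mathbb N$,
$$X_S=\prod_{j\in S}X(j),\qquad \Pi S=\prod_{j\in S}j,\qquad \Sigma S=\sum_{j\in S}j .$$
Since $X(j)=\pm1$,
$$e^{X(j)u_j}=\cosh u_j+X(j)\sinh u_j.\tag{2}$$
Only $j\le N$ matter for the coefficient of $z^N$, so multiplying out,
$$A(N)=\sum_{S\subset\{1,\dots,N\}}X_S\,[z^N]\prod_{j\in S}\sinh u_j\prod_{j\le N,\,j\notin S}\cosh u_j .\tag{3}$$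
The $X_S$ are orthonormal: $X_SX_{S'}$ is the product of $X(j)$ over the symmetric difference of $S$ and $S'$, which has mean $0$ unless $S=S'$.

**Proposition 1.** $\liminf_{N\to\infty}\mathbb EA(N)^2\ge e^{-\gamma}$, where $\gamma$ is Euler's constant.

**Proof.** By (3), $\mathbb EA(N)^2$ is the sum over $S$ of the squared coefficients. Keep only the $S$ with $\Sigma S=N$. The lowest-order term of $\prod_{j\in S}\sinh u_j\prod\cosh u_j$ is $\prod_{j\in S}u_j=z^{\Sigma S}(\Pi S)^{-1/2}$, so for these $S$ the coefficient is $(\Pi S)^{-1/2}$ and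
$$\mathbb EA(N)^2\ge\sum_{\Sigma S=N}\frac1{\Pi S}=[z^N]\prod_{k\ge1}\Big(1+\frac{z^k}k\Big).$$
Since $\sum_kz^k/k=-\log(1-z)$,
$$\prod_{k\ge1}\Big(1+\frac{z^k}k\Big)=\frac1{1-z}\,h(z),\qquad h(z)=(1+z)e^{-z}\exp\Big(\sum_{k\ge2}\sum_{r\ge2}\frac{(-1)^{r-1}z^{kr}}{rk^r}\Big).$$
The double series has absolutely summable coefficients, because $\sum_{k\ge2}\sum_{r\ge2}\frac1{rk^r}\le\sum_{k\ge2}\frac1{2k^2(1-1/k)}<\infty$. Exponentials and products keep this property, so $h$ has absolutely summable coefficients. The coefficient of $z^N$ in $h(z)/(1-z)$ is the $N$-th partial sum of the coefficients of $h$, and tends to $h(1)=\lim_n\prod_{k\le n}(1+\frac1k)e^{-1/k}=\lim_n(n+1)e^{-\sum_{k\le n}1/k}=e^{-\gamma}$. $\square$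

For $N=3$ the lower bound is $\frac13+\frac12=\frac56$, from $S=\{3\}$ and $S=\{1,2\}$; the true value is $\frac{31}{36}$.

What changes for other moments, in particular for $\mathbb E|A(N)|$? The obvious tool is Cauchy–Schwarz, $\mathbb E|A(N)|\le(\mathbb EA(N)^2)^{1/2}$. By Proposition 1 it can never show that $\mathbb E|A(N)|\to0$. But $\mathbb E|A(N)|$ does tend to $0$, at a peculiar rate.

## 2. Moments below two, with finitely many signs fixed

The following question is posed in Daksh Aggarwal, Unique Subedi, William Verreault, Asif Zaman, Chenghui Zheng, "A conjectural asymptotic formula for multiplicative chaos in number theory", arXiv:2108.11367 (2021). Let $\mathcal K\subset\mathbb N$ be finite and $\epsilon:\mathcal K\to\{\pm1\}$. Is there a positive constant $C(\epsilon)$ with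
$$\mathbb E\big[|A(N)|:X(k)=\epsilon(k)\text{ for all }k\in\mathcal K\big]\sim\frac{C(\epsilon)}{(\log N)^{1/4}}\qquad(N\to\infty)\,?\tag{4}$$
The colon denotes conditioning on an event of positive probability. For $\mathcal K=\emptyset$ this is the unconditional statement $\mathbb E|A(N)|\sim C(\log N)^{-1/4}$. The answer is yes.

**Conventions.** Fix $\mathcal K$ and $\epsilon$. From now on $\mathbb P,\mathbb E$ denote the conditional law given $X=\epsilon$ on $\mathcal K$: under it $X(k)=\epsilon(k)$ for $k\in\mathcal K$, and the other $X(k)$ are i.i.d. uniform signs. $\mathcal N$ is a standard normal variable, $\rho$ the Dickman function (Section 4), $\|\cdot\|_q$ the $L^q(\mathbb P)$ norm. For real $w\ge1$,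
$$F_w(z)=\exp\Big(\sum_{k\le w}\frac{X(k)}{\sqrt k}z^k\Big)=\sum_{l\ge0}A_w(l)z^l,\qquad\mathcal F_w=\sigma(X(k):k\le w),$$
and $A_w(l)=0$ for $l<0$. For example $A_1(l)=X(1)^l/l!$. The letters $C,c$ denote positive constants that may change from line to line and may depend on $\mathcal K$.

**Theorem 2.** There is a random variable $V=V_\epsilon\ge0$ with $\mathbb P(V>0)>0$ and $\mathbb EV^p<\infty$ $(0<p<1)$, namely the limit in law of $\frac{\sqrt{\log w}}w\sum_lA_w(l)^2$ as $w\to\infty$, such that: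

1. $(\log N)^{1/4}A(N)\to(e^{-\gamma}V)^{1/2}\mathcal N$ in law, with $\mathcal N$ independent of $V$;
2. for every $0<q<2$, $\ \mathbb E[|A(N)|^q:X=\epsilon\text{ on }\mathcal K]\sim C_q(\epsilon)(\log N)^{-q/4}$ with $C_q(\epsilon)=e^{-\gamma q/2}\,\mathbb E|\mathcal N|^q\,\mathbb EV^{q/2}\in(0,\infty)$;
3. for no $(\mathcal K,\epsilon)$ does the asymptotic in 2 hold at $q=2$; when $\mathcal K=\emptyset$, $\liminf_N\mathbb EA(N)^2\ge e^{-\gamma}$.

In particular ($q=1$) the answer to (4) is yes, with $C(\epsilon)=\sqrt{2/\pi}\,e^{-\gamma/2}\,\mathbb E\sqrt{V_\epsilon}\in(0,\infty)$.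

**Proof of part 3.** The second half is Proposition 1. For the first half, write $A^\epsilon(N)$ for $A(N)$ with $X=\epsilon$ on $\mathcal K$ and the same remaining variables. For two sign functions $\epsilon,\epsilon'$ on $\mathcal K$,
$$A^{\epsilon'}(N)=\sum_{l\le N}e_lA^\epsilon(N-l),\qquad\sum_le_lz^l=\exp\Big(\sum_{k\in\mathcal K}\frac{\epsilon'(k)-\epsilon(k)}{\sqrt k}z^k\Big),$$
and the last function is entire, so $\sum|e_l|<\infty$. Suppose $\|A^\epsilon(N)\|_2\to0$ for one $\epsilon$. Then these norms are bounded, and by Minkowski and dominated convergence $\|A^{\epsilon'}(N)\|_2\le\sum_l|e_l|\,\|A^\epsilon(N-l)\|_2\to0$ for every $\epsilon'$. The unconditional second moment is the average of $\|A^{\epsilon'}(N)\|_2^2$ over the $2^{|\mathcal K|}$ choices of $\epsilon'$, so it would tend to $0$, contradicting Proposition 1. Hence no asymptotic $\sim C(\log N)^{-1/2}$ can hold at $q=2$. $\square$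

It remains to find $V$ and to prove parts 1 and 2.

## 3. A random variance and its misleading mean

**Abel summation.** Since $|\sum_{k=a}^ne^{ikx}|\le1/|\sin(x/2)|$, summation by parts gives for real $c_k$
$$\Big|\sum_{k=a}^bc_ke^{ikx}\Big|\le\frac{|c_b|+\sum_{k=a}^{b-1}|c_{k+1}-c_k|}{|\sin(x/2)|}.\tag{5}$$
For $c_k=1/k$ the numerator telescopes to $1/a$, so the bound is $\frac1{a|\sin(x/2)|}$.

Here is a natural attack. Put $w=N/2$, with $N$ so large that $\mathcal K\subset[1,w]$. The indices $k>w$ enter linearly: modulo $z^{N+1}$ we have $\prod_{k>w}e^{X(k)u_k}=1+\sum_{w<k\le N}X(k)u_k$, because a product of two such powers has degree above $N$. Hence, exactly,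
$$A(N)=A_w(N)+\sum_{N/2<k\le N}\frac{X(k)}{\sqrt k}A_w(N-k),\qquad w=N/2.\tag{6}$$
Given $\mathcal F_w$, the sum has independent centered terms and variance $\sum_{N/2<k\le N}\frac1kA_w(N-k)^2$, which lies between $\frac1N$ and $\frac2N$ times $\sum_{l<N/2}A_w(l)^2$. One expects a central limit theorem, with $A(N)$ of size the square root of $\frac1w\sum_lA_w(l)^2$. So one computes the mean of that average and hopes for concentration.

The hope fails. By Parseval, $\sum_lA_w(l)^2=\frac1\pi\int_0^\pi|F_w(e^{i\theta})|^2d\theta$. Take $\mathcal K=\emptyset$. For $x\ge0$, $\tanh x\le x$ gives $\frac d{dx}\tanh x=1-\tanh^2x\ge1-x^2$. Integrating twice, $\log\cosh x\ge\frac{x^2}2-\frac{x^4}{12}$. So for $\theta\in[1,\pi-1]$, by (5),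
$$\mathbb E|F_w(e^{i\theta})|^2=\prod_{k\le w}\cosh\Big(\frac{2\cos k\theta}{\sqrt k}\Big)\ge\exp\Big(\sum_{k\le w}\frac{1+\cos2k\theta}k-\frac43\sum_k\frac1{k^2}\Big)\ge cw .$$
The mean of $\frac1w\sum_lA_w(l)^2$ is therefore bounded below. But Theorem 2 says that this variable is of order $(\log w)^{-1/2}$ in probability. Its mean is carried by rare events, and the real task is to find its typical size and its law. So we normalize by the typical size.

**Definition (chaos mass).** For $w\ge3$, $\sigma\in\mathbb R$ and Borel $J\subset[0,\pi]$,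
$$Z_w(\sigma;J)=\frac{\sqrt{\log w}}w\,\frac1\pi\int_J|F_w(e^{-\sigma/w+i\theta})|^2d\theta,\qquad Z_w(\sigma)=Z_w(\sigma;[0,\pi])=\frac{\sqrt{\log w}}w\sum_lA_w(l)^2e^{-2\sigma l/w}.\tag{7}$$
The second formula is Parseval; $F_w$ has real coefficients, so $[0,\pi]$ gives half of the circle. Put also
$$c(\sigma)=\exp\Big(-\int_0^1(1-e^{-2\sigma x})\frac{dx}x\Big),\qquad c(0)=1.\tag{8}$$

**Proposition 3.** (a) For $0<p<1$, $\sigma_0>0$: $\sup_{w\ge3,|\sigma|\le\sigma_0}\mathbb EZ_w(\sigma)^p<\infty$.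

(b) There is $V\ge0$ with $\mathbb P(V>0)>0$ such that for all finite families $w_i=w_i(N)\to\infty$ and $\sigma_i\in\mathbb R$: $(Z_{w_i}(\sigma_i))_i\to(c(\sigma_i)V)_i$ in law.

By (a) and Fatou, $\mathbb EV^p<\infty$ for $0<p<1$. The case of one $w$ with $\sigma=0$ says that $V$ is the limit named in Theorem 2. Note the force of (b): different scales and different $\sigma$ all see the *same* random number $V$. Sections 4–9 deduce Theorem 2 from Proposition 3; Sections 10–16 prove Proposition 3.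

## 4. The Dickman profile

**Definition (Dickman function).** $\rho=1$ on $[0,1]$, $\rho$ is continuous on $[0,\infty)$, and $u\rho'(u)=-\rho(u-1)$ for $u>1$. Put $\rho=0$ on $(-\infty,0)$.

For example $\rho(u)=1-\log u$ on $[1,2]$. Equivalently $u\rho(u)=\int_{u-1}^u\rho$ for $u\ge0$: this holds on $[0,1]$, and for $u>1$ both sides have derivative $\rho(u)-\rho(u-1)$. At a first zero $u_0$ the integral form would give $0=\int_{u_0-1}^{u_0}\rho>0$, so $\rho>0$. Hence $\rho$ is non-increasing, so $u\rho(u)\le\rho(u-1)$ for $u\ge1$, and $\rho(n)\le1/n!$: decay faster than any exponential.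

Let $\hat\rho(s)=\int_0^\infty\rho(u)e^{-su}du$. From the integral form and Fubini, $-\hat\rho'(s)=\int u\rho(u)e^{-su}du=\int\rho(v)\int_v^{v+1}e^{-su}du\,dv=\frac{1-e^{-s}}s\hat\rho(s)$, so $\hat\rho(s)=\hat\rho(0)\exp(-\int_0^s\frac{1-e^{-t}}tdt)$. As $s\to\infty$, $s\hat\rho(s)\to\rho(0+)=1$, while $\int_0^s\frac{1-e^{-t}}tdt=\log s+\gamma+o(1)$. Thus $\hat\rho(0)=e^\gamma$. Substituting $t=2\sigma x$,
$$\int_0^\infty e^{-2\sigma u}e^{-\gamma}\rho(u)\,du=e^{-\gamma}\hat\rho(2\sigma)=c(\sigma)\qquad(\sigma\ge0).\tag{9}$$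
So $c(\sigma)$ is the Laplace transform, at $2\sigma$, of the probability density $e^{-\gamma}\rho$. Proposition 3(b) thus says that the mass $A_w(l)^2$ is spread over $l=uw$ with the deterministic profile $e^{-\gamma}\rho(u)$, times the random total $V$. Section 7 makes this precise.

## 5. A martingale in the cutoff

In (6) only one term per set $S$ appeared because $w=N/2$. To reach smaller $w$ we need all sets. Let
$$L=(\log N)^{1/4},\qquad y_N=N/(\log N)^2,$$
with $N$ so large that $y_N>\max\mathcal K$. For $y_N\le w\le N$ let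
$$M_w=\mathbb E[A(N)\,|\,\mathcal F_w]=[z^N]\,F_w\prod_{w<j\le N}\cosh u_j,\qquad M_N=A(N).$$

**Step 1: expansion of the increments.** For $y_N\le w<w'\le N$, using (2) for $w<j\le w'$,
$$M_{w'}-M_w=\sum_{\emptyset\ne S\subset(w,w']}X_Sc_{w,S},\qquad c_{w,S}=[z^N]F_w\prod_{j\in S}\sinh u_j\prod_{j\in(w,N]\setminus S}\cosh u_j.\tag{10}$$
Given $\mathcal F_w$ the $X_S$ are orthonormal and the $c_{w,S}$ are constants. For instance, with $N=3$, $w=1$, $w'=3$ and $\mathcal K=\emptyset$ (ignoring the size condition): $M_1=X(1)/6$, $c_{1,\{2\}}=X(1)/\sqrt2$, $c_{1,\{3\}}=1/\sqrt3$, $c_{1,\{2,3\}}=0$, which reproduces $A(3)$.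

**Step 2: replacing $c_{w,S}$ by a coefficient of $F_w$.** If $\Sigma S>N$ then $c_{w,S}=0$. Otherwise $|S|w<\Sigma S\le N$, so $|S|\le N/w\le(\log N)^2$. Pulling out $\prod_Su_j=z^{\Sigma S}(\Pi S)^{-1/2}$,
$$c_{w,S}=(\Pi S)^{-1/2}\big(A_w(N-\Sigma S)+r_S\big),\qquad r_S=[z^{N-\Sigma S}]F_wR_S,\tag{11}$$
where $1+R_S=\prod_{j\in S}\frac{\sinh u_j}{u_j}\prod_{j\in(w,N]\setminus S}\cosh u_j=e^{\chi}$. On $|z|=1$ we have $|u_j|\le w^{-1/2}$, which is small, so we may use $\log\cosh u=\frac{u^2}2+O(u^4)$ and $\log\frac{\sinh u}u=\frac{u^2}6+O(u^4)$. As $\sum_{j>w}j^{-2}=O(1/w)$ and $\frac16-\frac12=-\frac13$, on $z=e^{i\theta}$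
$$\chi=\frac12\sum_{w<j\le N}\frac{z^{2j}}j-\frac13\sum_{j\in S}\frac{z^{2j}}j+O(1/w).$$
The first sum is at most $\log(N/w)+1$ in modulus and, by (5) with $x=2\theta$, at most $\frac1{w|\sin\theta|}$. The second is at most $(\log N)^2/w$. In particular $e^{|\chi|}\le C\log N$, and $|R_S|=|e^\chi-1|\le|\chi|e^{|\chi|}\le(\log N)^C\big(\min(1,\frac1{w|\sin\theta|})+\frac1w\big)$. Since $F_wR_S$ is entire, Cauchy's formula on $|z|=1$ gives, uniformly in $S$,
$$|r_S|\le\mathrm{Err}_w:=(\log N)^C\int_{-\pi}^\pi|F_w(e^{i\theta})|\Big(\min\big(1,\tfrac1{w|\sin\theta|}\big)+\tfrac1w\Big)d\theta.\tag{12}$$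
The same argument with $S=\emptyset$ gives $M_w=A_w(N)+r_\emptyset$, $|r_\emptyset|\le\mathrm{Err}_w$.

**Step 3: the error is a power of $N$ smaller.** As $\cosh x\le e^{x^2/2}$ and the finitely many fixed signs cost a constant, $\mathbb E|F_w(e^{i\theta})|^q=\mathbb E\exp(q\sum_{k\le w}X(k)\frac{\cos k\theta}{\sqrt k})\le C\exp(\frac{q^2}2\sum_{k\le w}\frac1k)$, so $\|F_w(e^{i\theta})\|_q\le Cw^{q/2}$. The weight in (12) has integral $O(\frac{\log w}w)$. By Minkowski, for $1\le q<2$ and $w\in[y_N,N]$,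
$$\|\mathrm{Err}_w\|_q\le(\log N)^Cw^{q/2-1}\le N^{-c_q},\qquad c_q>0,\ N\text{ large}.\tag{13}$$

## 6. Uniform moment bounds

**Lemma 4.** Let $1\le q<2$. Then $\limsup_NL\|A(N)\|_q<\infty$, and there is $C_q$ such that for every $T=2^a$, $a\in\mathbb N$: $\limsup_NL\|M_{N/T}\|_q\le C_qe^{-T}$.

**Proof.** We cut $[y_N,N]$ into dyadic blocks and bound each increment by its conditional second moment. Let $w=N2^{-i-1}\ge y_N$ with $i\ge0$, and $D=M_{2w}-M_w$.

**Step 1: conditional second moment.** Since $\sum_{S\subset(w,2w]}\frac1{\Pi S}=\prod_{w<j\le2w}(1+\frac1j)\le C$, (10)–(12) give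
$$\mathbb E[D^2|\mathcal F_w]=\sum_{S\ne\emptyset}c_{w,S}^2\le2\sum_mg(m)A_w(N-m)^2+C\,\mathrm{Err}_w^2,\qquad g(m)=\sum_{\emptyset\ne S\subset(w,2w],\,\Sigma S=m}\frac1{\Pi S}.$$

**Step 2: a bound for $g$.** Writing $m=\sum_{j\in S}j$, we get $m\,g(m)=\sum_S\sum_{j\in S}\frac1{\Pi(S\setminus\{j\})}$. For a given $S'=S\setminus\{j\}$ only $j=m-\Sigma S'$ can occur, so each $S'$ is counted at most once. Also $e^{m/w}=e^{j/w}e^{\Sigma S'/w}\le e^2e^{\Sigma S'/w}$. Therefore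
$$m\,g(m)e^{m/w}\le e^2\sum_{S'\subset(w,2w]}\frac{e^{\Sigma S'/w}}{\Pi S'}=e^2\prod_{w<j\le2w}\Big(1+\frac{e^{j/w}}j\Big)\le C,$$
and as $m>w$, $g(m)\le\frac Cwe^{-m/w}$.

**Step 3: the chaos mass appears.** Substituting $l=N-m$ and using (7) with $\sigma=-\frac12$,
$$\mathbb E[D^2|\mathcal F_w]\le\tfrac Cwe^{-N/w}\sum_lA_w(l)^2e^{l/w}+C\,\mathrm{Err}_w^2=Ce^{-N/w}(\log w)^{-1/2}Z_w(-\tfrac12)+C\,\mathrm{Err}_w^2 .$$
Here $N/w=2^{i+1}$. By conditional Jensen, $\mathbb E|D|^q\le\mathbb E(\mathbb E[D^2|\mathcal F_w])^{q/2}$. Proposition 3(a) with $p=q/2<1$ and (13) give $\|D\|_q\le Ce^{-2^i}(\log N)^{-1/4}+CN^{-c}$.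

**Step 4: the bottom.** Let $w_*\in[y_N,2y_N)$ be the smallest admissible $w$. Then $M_{w_*}=A_{w_*}(N)+r_\emptyset$. By Cauchy's formula on $|z|=e^{1/w_*}$, where $\|F_{w_*}(e^{1/w_*+i\theta})\|_q\le C\exp(\frac q2\sum_{k\le w_*}\frac{e^{2k/w_*}}k)\le Cw_*^C$, we get $\|A_{w_*}(N)\|_q\le Ce^{-N/w_*}w_*^C$. This is negligible since $N/w_*\ge\frac12(\log N)^2$, and $\|r_\emptyset\|_q\le N^{-c_q}$.

**Step 5: summation.** There are $O(\log\log N)$ blocks. Summing all of them bounds $A(N)=M_N$, since $\sum_ie^{-2^i}<\infty$. For $M_{N/T}$ only the blocks with $2w=N2^{-i}\le N/T$ enter, that is $i\ge a$, and $\sum_{i\ge a}e^{-2^i}\le Ce^{-T}$. $\square$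

So the indices $k\le N/T$ contribute little to $A(N)$ beyond what they contribute to the variance, once $T$ is large.

## 7. The local distribution of $A_w(l)^2$

Let $T=2^a$, $a\in\mathbb N$, and $0<\eta\le\frac12$. Choose a geometric grid $x_0=\frac1T<x_1<\dots<x_d=1$ with $x_{i+1}\le(1+\eta)x_i$ and $d\le C\eta^{-1}\log T+1$, independent of $N$. Put
$$w_i=x_iN,\qquad\zeta_N=Z_{w_0}(0),\qquad\nu_w=\frac{\sqrt{\log w}}w\sum_lA_w(l)^2\delta_{l/w},\qquad\text{so}\quad\int e^{-2\sigma u}\nu_w(du)=Z_w(\sigma).$$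

**Lemma 5.** For each $i<d$ and each bounded interval $\mathcal I\subset[0,\infty)$, $\ \nu_{w_i}(\mathcal I)-\zeta_Ne^{-\gamma}\int_{\mathcal I}\rho\to0$ in probability. Moreover, if $f$ is continuous on a compact interval contained in $[0,\infty)$ and $\mathcal I$ is this interval with or without its endpoints, then $\int_{\mathcal I}f\,d\nu_{w_i}-\zeta_Ne^{-\gamma}\int_{\mathcal I}f\rho\to0$ in probability.

**Proof.** By Proposition 3(b), $(Z_{w_i}(\sigma),Z_{w_0}(0))\to(c(\sigma)V,V)$ in law. So for each $\sigma\ge0$, $Z_{w_i}(\sigma)-c(\sigma)\zeta_N\to0$ in law, hence in probability.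

To pass from transforms to intervals we use compactness. Given $\alpha,R>0$, *there are finitely many rational $\sigma\ge0$ and $\alpha'>0$ such that for every finite measure $\nu$ on $[0,\infty)$ and $z\in[0,R]$: if $|\int e^{-2\sigma u}d\nu-zc(\sigma)|\le\alpha'$ for these $\sigma$, then $|\nu(\mathcal I)-ze^{-\gamma}\int_{\mathcal I}\rho|\le\alpha$.* Otherwise, enumerating the rationals $\sigma\ge0$, for each $r$ there would be $(\nu_r,z_r)$ violating the conclusion whose first $r$ transforms are within $1/r$ of $z_rc(\sigma)$. Pass to a subsequence with $z_r\to z$. The transforms converge to $zc(\sigma)$ at all rational $\sigma\ge0$, including $\sigma=0$, so total masses converge. By (9) and the continuity theorem, $\nu_r\to ze^{-\gamma}\rho(u)du$ weakly. The limit has no atoms, so $\nu_r(\mathcal I)\to ze^{-\gamma}\int_{\mathcal I}\rho$, a contradiction.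

Since $\zeta_N$ is tight, choose $R$ with $\mathbb P(\zeta_N>R)$ small for all large $N$ and apply this with $\nu=\nu_{w_i}$, $z=\zeta_N$. This proves the first claim. For the second, approximate $f$ uniformly by step functions and use the first claim and the tightness of $\nu_{w_i}(\mathcal I)$. $\square$

## 8. Blocks of ratio $1+\eta$: linear part and remainder

On a short block $(w_i,w_{i+1}]$ we separate the sets $S$ with one element, as in (6), from the larger ones: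
$$M_{w_{i+1}}-M_{w_i}=Y_i+\mathcal E_i,\qquad Y_i=\sum_{w_i<k\le w_{i+1}}\frac{X(k)}{\sqrt k}A_{w_i}(N-k).$$
Here $\mathcal E_i$ is $\mathcal F_{w_{i+1}}$-measurable and $\mathbb E[\mathcal E_i|\mathcal F_{w_i}]=0$. The claim is that the remainders are negligible once $\eta$ is small:
$$\limsup_{\eta\to0}\limsup_N\mathbb P\Big(L\Big|\sum_{i<d}\mathcal E_i\Big|>\alpha\Big)\le\alpha\qquad\text{for fixed }T\text{ and every }\alpha>0.\tag{14}$$

**Step 1: conditional variance of $\mathcal E_i$.** $\mathcal E_i$ collects the errors $r_S$ with $|S|=1$ and the full terms with $|S|\ge2$. The sets with $c_{w_i,S}\ne0$ have $|S|\le N/w_i\le T$. So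
$$\mathbb E[\mathcal E_i^2|\mathcal F_{w_i}]\le C\,\mathrm{Err}_{w_i}^2+2\sum_{2\le s\le T}\sum_mg_s(m)A_{w_i}(N-m)^2,\qquad g_s(m)=\sum_{|S|=s,\,S\subset(w_i,w_{i+1}],\,\Sigma S=m}\frac1{\Pi S}.$$

**Step 2: $g_s$ is small and has short support.** As in Lemma 4, $m\,g_s(m)\le\sum_{|S'|=s-1}\frac1{\Pi S'}\le(\sum_{w_i<j\le w_{i+1}}\frac1j)^{s-1}\le(2\eta)^{s-1}\le2\eta$ for $N$ large. Since $g_s$ lives on $(sw_i,sw_{i+1}]$, $g_s\le\frac{2\eta}{sw_i}$, and $u=(N-m)/w_i$ runs in an interval independent of $N$ of length $s(x_{i+1}-x_i)/x_i\le s\eta$. By Lemma 5 and $\rho\le1$,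
$$L^2\sum_mg_s(m)A_{w_i}(N-m)^2\le\frac{L^2}{\sqrt{\log w_i}}\,\frac{2\eta}s\big(s\eta\,\zeta_N+o_{\mathbb P}(1)\big).$$
Here $L^2=\sqrt{\log N}$, so the first fraction tends to $1$. Sum over $s\le T$; by (13) the error term times $L^2$ is $o_{\mathbb P}(1)$. Thus $L^2\mathbb E[\mathcal E_i^2|\mathcal F_{w_i}]\le C_T\eta^2\zeta_N+o_{\mathbb P}(1)$. There are at most $C\eta^{-1}\log T+1$ blocks, so
$$L^2\sum_{i<d}\mathbb E[\mathcal E_i^2|\mathcal F_{w_i}]\le C_T\,\eta\,\zeta_N+o_{\mathbb P}(1).$$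
The square $\eta^2$ (one $\eta$ from the size of $g_s$, one from the length of its support) beats the $\eta^{-1}$ blocks.

**Step 3: from conditional variances to probability.** Let $G_i=\{L^2\sum_{i'\le i}\mathbb E[\mathcal E_{i'}^2|\mathcal F_{w_{i'}}]\le\alpha^3\}$, which is $\mathcal F_{w_i}$-measurable and decreasing in $i$. On $G_{d-1}$ we have $\sum\mathcal E_i=\sum\mathcal E_i\mathbf 1_{G_i}$. By orthogonality of martingale differences, $\mathbb E(L\sum\mathcal E_i\mathbf 1_{G_i})^2=\mathbb E\big[L^2\sum_i\mathbf 1_{G_i}\mathbb E[\mathcal E_i^2|\mathcal F_{w_i}]\big]\le\alpha^3$. Chebyshev gives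
$$\mathbb P\Big(L\Big|\sum_i\mathcal E_i\Big|>\alpha\Big)\le\mathbb P\Big(L^2\sum_i\mathbb E[\mathcal E_i^2|\mathcal F_{w_i}]>\alpha^3\Big)+\alpha .$$
Since $\zeta_N\to V$ in law and $V<\infty$, Step 2 makes the first term vanish in the limit $N\to\infty$, then $\eta\to0$. This is (14).

## 9. The conditional central limit theorem

**Step 1: the conditional variance of $LY_i$.** Let $a_{i,k}=Lk^{-1/2}A_{w_i}(N-k)$ and $\Gamma_i=\sum_{w_i<k\le w_{i+1}}a_{i,k}^2$. With $u=(N-k)/w_i$ we have $w_i/k=x_i/(1-ux_i)$, so by definition of $\nu_{w_i}$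
$$\Gamma_i=\sqrt{\frac{\log N}{\log w_i}}\int\frac{x_i}{1-ux_i}\mathbf 1_{[\frac{1-x_{i+1}}{x_i},\frac{1-x_i}{x_i})}(u)\,\nu_{w_i}(du).$$
On the closed interval $1-ux_i\ge x_i$, so the integrand is continuous there. By Lemma 5 and the substitution $x=1-ux_i$,
$$\Gamma_i-s_i\zeta_N\to0\ \text{in probability},\qquad s_i=e^{-\gamma}\int_{x_i}^{x_{i+1}}\rho\Big(\frac{1-x}{x_i}\Big)\frac{dx}x.\tag{15}$$

**Step 2: no single term dominates.** $\max_ka_{i,k}^2$ is at most $C$ times the largest atom of $\nu_{w_i}$ in $[0,T]$. Cover $[0,T]$ by $M$ intervals of length $T/M$: by Lemma 5 this atom is at most $\zeta_NT/M+o_{\mathbb P}(1)$, for every fixed $M$. So $\max_ka_{i,k}^2\to0$ in probability.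

**Step 3: characteristic functions.** Since $\log\cos x=-\frac{x^2}2+O(x^4)$ for $|x|\le1$, and $\sum_k(ta_{i,k})^4\le t^4\Gamma_i\max_ka_{i,k}^2\to0$ in probability,
$$\mathbb E[e^{itLY_i}|\mathcal F_{w_i}]=\prod_k\cos(ta_{i,k})=e^{-t^2s_i\zeta_N/2}+o(1)$$
in probability, hence in $L^1$ as everything is bounded. Now $Y_{i'}$ for $i'<i$ and $\zeta_N$ are $\mathcal F_{w_i}$-measurable. Conditioning on $\mathcal F_{w_{d-1}}$ replaces the factor $e^{itLY_{d-1}}$ by $e^{-t^2s_{d-1}\zeta_N/2}$ up to $o(1)$. This new factor is $\mathcal F_{w_0}$-measurable, so we may continue with $\mathcal F_{w_{d-2}},\dots,\mathcal F_{w_0}$: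
$$\mathbb Ee^{itL\sum_iY_i}=\mathbb Ee^{-t^2(\sum_is_i)\zeta_N/2}+o(1)\to\mathbb Ee^{-t^2(\sum_is_i)V/2}.$$

**Step 4: the total variance.** For $x\in[x_i,x_{i+1}]$ the arguments $\frac{1-x}{x_i}$ and $\frac{1-x}x$ differ by at most $\eta T$. By uniform continuity of $\rho$, as $\eta\to0$, $\sum_is_i\to e^{-\gamma}\int_{1/T}^1\rho(\frac{1-x}x)\frac{dx}x$. With $v=1/x$, as $T\to\infty$ this tends to $e^{-\gamma}\int_1^\infty\frac{\rho(v-1)}vdv=e^{-\gamma}\int_1^\infty(-\rho'(v))dv=e^{-\gamma}$.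

**Step 5: parts 1 and 2 of Theorem 2.** We have $A(N)=M_{w_0}+\sum_iY_i+\sum_i\mathcal E_i$ with $M_{w_0}=M_{N/T}$, so
$$\big|\mathbb Ee^{itLA(N)}-\mathbb Ee^{itL\sum Y_i}\big|\le\mathbb E\min(2,|t|L|M_{N/T}|)+\mathbb E\min\Big(2,|t|L\Big|\sum_i\mathcal E_i\Big|\Big).$$
Let $N\to\infty$, then $\eta\to0$, then $T\to\infty$. The first term is handled by Lemma 4 (it is at most $C|t|e^{-T}$ in the limit). By (14) the second is at most $|t|\alpha+2\alpha$ in the limit, for every $\alpha>0$. Hence $\mathbb Ee^{itLA(N)}\to\mathbb Ee^{-t^2e^{-\gamma}V/2}$, the characteristic function of $(e^{-\gamma}V)^{1/2}\mathcal N$. This is part 1. By Lemma 4, $L|A(N)|$ is bounded in $L^{q'}$ for every $1\le q'<2$ and large $N$, so $|LA(N)|^q$ is uniformly integrable for $q<2$, and moments converge: part 2. The constant is finite as $\mathbb EV^{q/2}<\infty$ and positive as $\mathbb P(V>0)>0$. $\blacksquare$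

The rest of the lecture proves Proposition 3.

## 10. Exchanging signs for Gaussians

Let $g_k$ be i.i.d. $N(0,1)$, independent of $X$ (on an enlarged space), and let $F^G_w,Z^G_w$ be the objects with $g_k$ in place of *all* $X(k)$. The point of this section: the exchange is cheap because the $k$-th variable has weight $k^{-1/2}$, two moments match, and $\sum k^{-3/2}<\infty$.

**Lemma 6.** Let $\sigma_0>0$.

(i) For $0<p<1$ there are $0<c<C$ with $c\,\mathbb EZ^G_w(\sigma;J)^p\le\mathbb EZ_w(\sigma;J)^p\le C\,\mathbb EZ^G_w(\sigma;J)^p$ for all $w\ge3$, $|\sigma|\le\sigma_0$, and Borel $J$.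

(ii) Let $k_0\ge\max(1,\max\mathcal K)$ be an integer and let $Z^{(k_0)}$ use $X(k)$ for $k\le k_0$ and $g_k$ for $k>k_0$. For all finite families with $\lambda_i\ge0$, $|\sigma_i|\le\sigma_0$: $|\mathbb Ee^{-\sum\lambda_iZ_{w_i}(\sigma_i;J)}-\mathbb Ee^{-\sum\lambda_iZ^{(k_0)}_{w_i}(\sigma_i;J)}|\le C_{\sigma_0}k_0^{-1/2}$.

**Proof.** We have $|F_w(e^{-\sigma/w+i\theta})|^2=\exp\big(2\sum_{k\le w}X(k)e^{-\sigma k/w}\frac{\cos k\theta}{\sqrt k}\big)$. View $Z=Z_w(\sigma;J)$ as a function of its $k$-th variable $x$. Each derivative brings down $2e^{-\sigma k/w}\cos(k\theta)/\sqrt k$ under the integral, so $|Z^{(a)}(x)|\le(C/\sqrt k)^aZ(x)$.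

(i) Assume $|J|>0$, so $Z>0$, and let $f=Z^p$. From
$$f'''=pZ^{p-1}Z'''+3p(p-1)Z^{p-2}Z'Z''+p(p-1)(p-2)Z^{p-3}Z'^3$$
we get $|f'''|\le Ck^{-3/2}f$; similarly $|f'|\le Ck^{-1/2}f$, which gives $e^{-C|x|/\sqrt k}f(0)\le f(x)\le e^{C|x|/\sqrt k}f(0)$. For $k\notin\mathcal K$ the first two moments of $X(k)$ and $g_k$ agree, so in the Taylor expansion at $0$ only remainders, bounded by $C|x|^3k^{-3/2}e^{C|x|/\sqrt k}f(0)$, survive: with the other variables fixed,
$$|\mathbb Ef(X(k))-\mathbb Ef(g_k)|\le Ck^{-3/2}f(0)\le C'k^{-3/2}\,\mathbb Ef(g_k).$$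
So the replacement at $k$ costs a factor in $[1-C'k^{-3/2},1+C'k^{-3/2}]$. For the finitely many $k$ with $k\in\mathcal K$ or $C'k^{-3/2}>\frac12$ it costs a factor in some $[c,C]$, by comparing both sides with $f(0)$. Replace the variables one at a time, take expectations over the others, and multiply; the product converges.

(ii) Let $\Lambda=\sum\lambda_iZ_{w_i}(\sigma_i;J)$ and $f=e^{-\Lambda}$. As $\lambda_i\ge0$, $|\Lambda^{(a)}|\le(C/\sqrt k)^a\Lambda$. So $f'''=(-\Lambda'''+3\Lambda'\Lambda''-\Lambda'^3)e^{-\Lambda}$ is at most $Ck^{-3/2}(\Lambda+\Lambda^2+\Lambda^3)e^{-\Lambda}\le C'k^{-3/2}$ in modulus. Each replacement with $k>k_0$ costs at most $C''k^{-3/2}$; sum over $k>k_0$. $\square$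

## 11. Brownian motion below a slowly rising barrier

We now work with Gaussians. For fixed $\theta$, adding the terms $g_k\cos(k\theta)/\sqrt k$ to $\log|F^G_w(e^{i\theta})|$ in increasing order of $k$ makes it a Brownian motion in the variance clock, and the clock shows about $\frac12\log w$ at $w$.

**Recall (Gaussian tilt).** Let $X$ be centered Gaussian, jointly Gaussian with a process $(G_t)$. Under the measure with density $e^{2X-2\mathrm{Var}X}$ the covariances of $G$ are unchanged and its mean is shifted by $2\,\mathrm{Cov}(X,G_t)$. In the simplest case, if $S\sim N(0,v)$ then $\mathbb E[e^{2S-2v}f(S)]=\mathbb Ef(S+2v)$.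

So the mean of $e^{2S}$ is carried by values $S\approx2v$. But $\mathbb P(S\ge2v)\le e^{-2v}$. For $v\approx\frac12\log w$ this is about $1/w$, and heuristically there are about $w$ independent values of $\theta$. A value far above $2v$ is therefore unlikely to occur anywhere on the circle, yet contributes half of the mean. The cure is to forbid $S_t-2v_t$ to rise above a slowly growing barrier at any time $t$. After the tilt this is the event that a standard Brownian motion stays below a barrier up to time $v$. For a constant barrier $x$ its probability is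
$$P\big(\max_{[0,v]}W\le x\big)=P\big(|\mathcal N|\le x/\sqrt v\big)\le x/\sqrt v\qquad(x\ge0),\tag{16}$$
by reflection. With $v\approx\frac12\log w$ this is the factor $(\log w)^{-1/2}$ that the mean of Section 3 misses.

Let $W$ be a standard Brownian motion, $B\ge0$, $b(u)=B+\log(2+u)$, $\tau=\inf\{u:W_u>b(u)\}$. Constants below do not depend on $B$ unless indicated.

**Lemma 7.** (i) $P(\tau>v)\le\frac{C(1+B)}{\sqrt{1+v}}$. (ii) $E[(b(v)-W_v)\mathbf 1_{\tau>v}]\le C(1+B)$. (iii) For $v\ge1$, $y\ge0$: $P(\tau>v,\,W_v\ge-y)\le C(1+B)v^{-3/2}(b(v)+y)^2$.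

**Proof.** Since $b$ increases, (16) gives the crude bound $P(\tau>v)\le\min(1,b(v)/\sqrt v)$, which loses a logarithm. We remove it through (ii).

(ii) Optional stopping at $\tau\wedge v$ gives $0=E[b(\tau);\tau\le v]+E[W_v;\tau>v]$. Hence
$$E[-W_v;\tau>v]=E[b(\tau);\tau\le v]\le E\,b(\tau\wedge v)\le B+\log2+\int_0^\infty\frac{P(\tau>u)}{2+u}du .$$
On $u\le(1+B)^2$ use $P\le1$: this part is $O(\log(2+(1+B)^2))$. On $u>(1+B)^2$ use $P\le b(u)u^{-1/2}$: this part is at most $\int_{(1+B)^2}^\infty Bu^{-3/2}du+\int_1^\infty\log(2+u)u^{-3/2}du=O(1)$. So $E[-W_v;\tau>v]\le C(1+B)$. Also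
$$b(v)P(\tau>v)\le B+\log(2+v)\min\Big(1,\frac{B+\log(2+v)}{\sqrt v}\Big)\le C(1+B).\tag{17}$$
Add the two.

(i) Let $v\ge4$ (otherwise trivial) and $v_1=\sqrt v\le v/2$. On $[v_1,v]$ the barrier is at most the constant $b(v)$, so by (16) $P(\tau>v)\le(v/2)^{-1/2}E[(b(v)-W_{v_1})\mathbf 1_{\tau>v_1}]$. As $2+v\le(2+v_1)^2$, $b(v)-b(v_1)\le\log(2+v)\le2\log(2+v_1)\le2b(v_1)$. So the expectation is at most $E[(b(v_1)-W_{v_1})\mathbf 1_{\tau>v_1}]+2b(v_1)P(\tau>v_1)\le C(1+B)$, by (ii) and (17).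

(iii) Put $t=v/2$ and let $b=b(v)$. By reflection, started from $z\le b$, the density at $x\le b$ of Brownian motion staying below $b$ for time $t$ is
$$\frac{e^{-(x-z)^2/2t}}{\sqrt{2\pi t}}\big(1-e^{-2(b-x)(b-z)/t}\big)\le Ct^{-3/2}(b-x)(b-z).$$
Take the expectation with $z=W_{v/2}$ on $\tau>v/2$. By (ii) and $b(v)-b(v/2)\le\log2$, $E[(b-W_{v/2})\mathbf 1_{\tau>v/2}]\le C(1+B)$. Integrate over $x\in[-y,b]$, which gives $\frac12(b+y)^2$. $\square$

The next lemma says that a path that survives below the barrier is, after a while, far below zero.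

**Lemma 8.** For fixed $B$ and $C_1\ge1$, for all $v_0\ge2$, $v\ge2v_0$:
$$\sqrt v\,P\big(\tau>v,\ \exists u\in[v_0,v]:W_u>-C_1(2+u)^{1/10}\big)\le C_{B,C_1}v_0^{-1/5}.$$

**Proof.** **Step 1: blocks.** Split $[v_0,v]$ into blocks $[s,s+1]\cap[v_0,v]$ with $s\in v_0+\{0,1,2,\dots\}$, $s\le v$. Let $D_s=\sup_{[s,s+1]}|W_u-W_s|$, which is independent of $(W_u)_{u\le s}$ and has bounded moments of every order, and $y_s=C_1(3+s)^{1/10}$. If the excursion occurs in this block then $W_s\ge-y_s-D_s$ and, if $s+1\le v$, $W_{s+1}\ge-y_s-2D_s$.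

**Step 2: survival after the block.** Let $s+1\le v$. Since $b(s+1+u)\le b(s+1)+\log(2+u)$, Lemma 7(i), applied after time $s+1$ with $b(s+1)-W_{s+1}\ge0$ in place of $B$, bounds the conditional probability of survival up to $v$ given the path up to $s+1$ by $C(1+b(s+1)+y_s+2D_s)(1+v-s-1)^{-1/2}$ on the event in question. For the truncated block ($s+1>v$) use the bound $1$.

**Step 3: reaching the block.** Condition on $D_s$ and use Lemma 7(iii) at time $s$ with $y=y_s+D_s$. The block has probability at most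
$$C_B\big(1+(v-s-1)_+\big)^{-1/2}s^{-3/2}E\big(1+b(s+1)+y_s+2D_s\big)^3\le C_{B,C_1}s^{-6/5}\big(1+(v-s-1)_+\big)^{-1/2},$$
because the cube is $O(s^{3/10})$.

**Step 4: summation.** The terms $s\le v/2$ sum to at most $Cv^{-1/2}v_0^{-1/5}$. The terms $s>v/2$ sum to at most $Cv^{-6/5+1/2}=Cv^{-1/2}v^{-1/5}\le Cv^{-1/2}v_0^{-1/5}$. $\square$

## 12. The Gaussian field in the scale variable

We turn the index $k$ into a continuous time $t\approx\log k$. Let $\mathcal B_0=\{1,2\}$, $\mathcal B_j=\{k:e^j<k\le e^{j+1}\}$ $(j\ge1)$, and let $\beta_k$ be independent standard Brownian motions on $[0,1]$ with $\beta_k(1)=g_k$. For $t=j+s$ with $j\in\mathbb N_0$, $s\in[0,1]$, put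
$$\Phi_t(z)=\exp\Big(\sum_{k\in\mathcal B_0\cup\dots\cup\mathcal B_{j-1}}\frac{g_kz^k}{\sqrt k}+\sum_{k\in\mathcal B_j}\frac{\beta_k(s)z^k}{\sqrt k}\Big),\quad S_t(\theta)=\log|\Phi_t(e^{i\theta})|,\quad v_t=v_t(\theta)=\mathrm{Var}\,S_t(\theta).$$
So $S_0=0$ and $\Phi_j=F^G_{e^j}$ for integers $j\ge1$. Let $\mathcal G_t$ be the natural filtration. For fixed $\theta$, $(S_t(\theta))_t$ is continuous with independent centered Gaussian increments, so it has the law of $(W(v_t))_t$. Below, for $i=0$, "$k>e^i$" means $k\ge1$ and "$F^G_{e^0}$" means $1$.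

**Regions.** $J_0=[e^{-1},\pi/2]$ and $J_i=[e^{-i-1},e^{-i}]$ for $i\ge1$. Also, for fixed $\delta\in(0,1]$, $I=I_\delta=[\delta,\pi-\delta]$ with $i=0$ (constants then depend on $\delta$). Let $J$ be $J_i$, or $I$ with $i=0$. Then $\sin\theta\ge ce^{-i}$ on $J$ and $|J|\le Ce^{-i}$. For $\theta\in J$, $t\ge i$, put $v_{i,t}=\mathrm{Var}(S_t-S_i)(\theta)$. For integer $t$, $v_{i,t}=\frac12\sum_{e^i<k\le e^t}\frac{1+\cos2k\theta}k$. By (5) the cosine part is $O(e^{-i}/\sin\theta)=O(1)$, and between integers $v_{i,t}$ is linear in $t$. Hence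
$$\big|v_{i,t}-\tfrac12(t-i)\big|\le C\qquad(t\ge i).\tag{18}$$
In particular $\log(2+t-i)\le\log(2+v_{i,t})+C$, so barriers in the variable $t$ become barriers in the Brownian time $v_{i,t}$.

**Lemma 9 (barrier).** Let $G_B=G_B(J)=\{S_t(\theta)-S_i(\theta)-2v_{i,t}(\theta)\le B+\log(2+t-i)\ \ \forall t\ge i,\ \theta\in J\}$. Then $P(G_B^c)\le Ce^{-2B}$ for $B\ge0$.

**Proof.** The barrier must hold for all $\theta$ at once; subharmonicity turns a supremum over $\theta$ into an area integral. Let $l\in\mathbb N_0$, $t\in[i+l,i+l+1]$, $r=c_0e^{-(i+l)}$ with $c_0$ small. $\Phi_{i,t}=\Phi_t/\Phi_i$ is entire, so $|\Phi_{i,t}(e^{i\theta})|^2\le\frac1{\pi r^2}\int_{|z-e^{i\theta}|\le r}|\Phi_{i,t}|^2dA$. The discs lie in $\mathcal A=\{\varrho e^{i\varphi}:|\varrho-1|\le r,\ \mathrm{dist}(\varphi,J)\le2r\}$, which has area at most $Cre^{-i}$ and on which $\sin\varphi\ge ce^{-i}$.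

For fixed $z=\varrho e^{i\varphi}\in\mathcal A$, $|\Phi_{i,t}(z)|$ is the exponential of a martingale in $t$, hence a positive submartingale, and Doob's inequality gives
$$E\sup_t|\Phi_{i,t}(z)|^2\le4E|\Phi_{i,i+l+1}(z)|^2=4\exp\Big(\sum_{e^i<k\le e^{i+l+1}}\frac{\varrho^{2k}(1+\cos2k\varphi)}k\Big)\le Ce^l.$$
For the last step, $|\varrho^{2k}-1|\le Crk$ for these $k$, so replacing $\varrho$ by $1$ changes the exponent by $O(re^{i+l})=O(1)$; then (5) bounds the cosine sum.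

Hence $E\sup_{t,\theta}|\Phi_{i,t}(e^{i\theta})|^2\le Cr^{-2}\cdot re^{-i}\cdot e^l\le Ce^{2l}$. By (18), a violation in this time block forces $\sup|\Phi_{i,t}|^2\ge c\,e^{2l+2B}(2+l)^2$, which by Markov has probability at most $Ce^{-2B}(2+l)^{-2}$. Sum over $l$. $\square$

## 13. Moments of order below one

**Lemma 10.** For $0<p<1$, $\sigma_0>0$: $\sup_{w\ge3,|\sigma|\le\sigma_0}\mathbb EZ^G_w(\sigma)^p<\infty$, and $\lim_{\delta\to0}\limsup_{w\to\infty}\mathbb EZ^G_w(\sigma;[0,\pi]\setminus I_\delta)^p=0$ for each $\sigma$.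

**Proof.** Let $n=\log w$, $r=e^{-\sigma/w}$, $0\le i\le\lfloor n\rfloor$, $\theta\in J_i$, $X_\theta=\log|F^G_w(re^{i\theta})/F^G_{e^i}(re^{i\theta})|$. At angle $\theta\approx e^{-i}$ the terms $k\le e^i$ do not oscillate; we bound them by their supremum and treat $k>e^i$ with the barrier.

**Step 1: one-point bound.** Since $\sum_{k\le w}|r^{2k}-1|/k=O(1)$, $\mathbb Ee^{2X_\theta}=\exp\big(\sum_{e^i<k\le w}\frac{r^{2k}(1+\cos2k\theta)}k\big)\le Cwe^{-i}$. Tilting by $e^{2X_\theta}/\mathbb Ee^{2X_\theta}$ shifts $S_t-S_i$ $(i\le t\le\lfloor n\rfloor)$ by $2\,\mathrm{Cov}(X_\theta,S_t-S_i)=2v_{i,t}+O(\sum_{k\le w}|r^k-1|/k)=2v_{i,t}+O(1)$. So, under the tilt, $S_t-S_i-2v_{i,t}$ is $W(v_{i,t})+O(1)$ with a deterministic $O(1)$. By Lemma 7(i) (with $B+C$ for $B$) and (18),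
$$\mathbb E\big[e^{2X_\theta}\mathbf 1\{S_t-S_i-2v_{i,t}\le B+\log(2+t-i),\ i\le t\le\lfloor n\rfloor\}\big]\le C\,\frac w{e^i}\,\frac{1+B}{\sqrt{n-i+1}}.$$

**Step 2: moments of the high part.** Let $Y_i'=\sqrt{n-i+1}\,\frac{e^{2i}}w\int_{J_i}e^{2X_\theta}d\theta$. Since $|J_i|\le Ce^{-i}$, Step 1 gives $\mathbb E[Y_i';G_B(J_i)]\le C(1+B)$. With Lemma 9 and Markov, $P(Y_i'>\lambda)\le Ce^{-2B}+C(1+B)/\lambda\le C(1+\log\lambda)/\lambda$ for $\lambda\ge1$, taking $B=\frac12\log\lambda$. Hence $\mathbb EY_i'^p\le C_p$.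

**Step 3: supremum of the low part.** Let $Y_i=\sup_{\theta\in J_i}|F^G_{e^i}(re^{i\theta})|^2$ $(Y_0=1)$. $|F|^{2p}$ is subharmonic for $F$ entire without zeros, and $\{re^{i\theta}:\theta\in J_i\}$ has diameter $O(e^{-i})$. So $Y_i^p$ is at most $Ce^{2i}$ times the integral of $|F^G_{e^i}|^{2p}$ over the $e^{-i}$-neighborhood of this set, of area $O(e^{-2i})$, on which $|z|\le e^{Ce^{-i}}$ (as $1/w\le e^{-i}$). For such $z$, $\mathbb E|F^G_{e^i}(z)|^{2p}=\exp\big(2p^2\sum_{k\le e^i}|z|^{2k}\frac{\cos^2(k\arg z)}k\big)\le Ce^{2p^2i}$. Hence $\mathbb EY_i^p\le Ce^{2p^2i}$.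

**Step 4: combination.** $Y_i$ and $Y_i'$ are independent and $Z^G_w(\sigma;J_i)\le\sqrt{\frac n{n-i+1}}\,e^{-2i}Y_iY_i'$. Here $\frac n{n-i+1}\le1+i$, because $(1+i)(n-i+1)=n+1+i(n-i)$. So
$$\mathbb EZ^G_w(\sigma;J_i)^p\le C(1+i)^{p/2}e^{-2p(1-p)i}.$$

**Step 5: the arc near $0$.** Let $J'=[0,e^{-\lfloor n\rfloor-1}]$, so $|J'|\le1/w$ and $Z^G_w(\sigma;J')\le\frac{\sqrt n}{w^2}\sup_{\theta\in J'}|F^G_w(re^{i\theta})|^2$. The argument of Step 3 with discs of radius $1/w$, on which $|z|\le e^{C/w}$ and $\mathbb E|F^G_w(z)|^{2p}\le Cw^{2p^2}$, gives $\mathbb E\sup_{J'}|F^G_w|^{2p}\le Cw^{2p^2}$. So $\mathbb EZ^G_w(\sigma;J')^p\le Cn^{p/2}e^{-2p(1-p)n}$.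

**Step 6: summation.** $[0,\pi/2]=J'\cup\bigcup_{i\le\lfloor n\rfloor}J_i$. Use $(\sum a_i)^p\le\sum a_i^p$ and sum. The part $[\pi/2,\pi]$ follows from the symmetry $g_k\to(-1)^kg_k$, which maps $\theta$ to $\pi-\theta$. For the second claim only the $i\ge\log\frac1\delta-1$ and $J'$ (and their reflections) contribute, and the sum over these $i$ is a tail of a convergent series. $\square$

Lemma 10 and Lemma 6(i) with $J=[0,\pi]$ give Proposition 3(a).

## 14. Convergence by a truncated second moment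

Fix $\delta$ and $I=I_\delta$; constants may depend on $\delta$. Let $\xi_t(\theta)=S_t(\theta)-2v_t(\theta)$ and define $Q_\theta$ by $dQ_\theta/dP|_{\mathcal G_j}=e^{2S_j(\theta)-2v_j(\theta)}$. Under $Q_\theta$, $(\xi_t(\theta))_{t\le j}$ has the law of $W(v_t)$. Moreover $|v_t-\frac t2|\le C$ by (18), and $v_{l+1}-v_l=\frac12+O(e^{-l})$ by (5).

For bounded measurable $h\ge0$ on $I$ let $\mu_j(h)=\int_Ih\,e^{2S_j-2v_j}d\theta$. We want $\sqrt j\,\mu_j(h)$ to converge in probability. The plain second moment is useless. With $h=1$, $\mathbb E\mu_j(1)^2=\iint e^{4\mathrm{Cov}(S_j(\theta),S_j(\varphi))}$ and $4\,\mathrm{Cov}=2\sum_{k\le e^j}\frac{\cos k(\theta-\varphi)+\cos k(\theta+\varphi)}k$. For $|\theta-\varphi|\le e^{-j}$ this is at least $2j-C$, since $\sum_{k\le e^j}\frac{1-\cos k(\theta-\varphi)}k\le\sum_{k\le e^j}\frac k2e^{-2j}\le C$ and the other cosine sum is bounded by (5). Hence $\mathbb E\mu_j(1)^2\ge ce^{2j}e^{-j}=ce^j$. We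 therefore compute the second moment only after restricting to paths that stay low.

**The three events.** For $B\ge1$ and integers $m\ge m_0(\delta)$, $j\ge m$, define

* $E_1^j(\theta)=\{\xi_t\le B+\log(2+t),\ 0\le t\le j\}$,
* $E_2^j(\theta)=\{\xi_t\le B+\log(2+t)\text{ on }[0,m],\ \xi_t\le0\text{ on }[m,j]\}$,
* $E_3^j(\theta)=\{\xi_t\le B+\log(2+t)\text{ on }[0,m],\ \xi_t\le-t^{1/10}\text{ on }[m,j]\}$.

$E_1^j$ does not involve $m$ and makes sense for all $j\ge0$. We have $E_3^j\subset E_2^j\subset E_1^j$, and on $G_B(I)$ all $E_1^j(\theta)$, $\theta\in I$, hold. Here $m_0$ is such that $v_m\ge2$ for $m\ge m_0$ and $v_{l+1}-v_l\ge\frac14$ for $l\ge m_0$, on all of $I$. The roles: $E_1$ is free of charge by Lemma 9, $E_3$ makes second moments small, $E_2$ has an explicit conditional probability.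

**Cost of passing from $E_1$ to $E_3$.** Since $t\le2v_t+C$, the barrier $B+\log(2+t)$ is at most $B+C+\log(2+v_t)$, and $t^{1/10}\le C_1(2+v_t)^{1/10}$. Lemma 8 with $v_0=v_m$, $v=v_j$ gives
$$\sqrt j\,Q_\theta(E_1^j\setminus E_3^j)\le C_Bm^{-1/5}\qquad(j\ge j_0(m)),\ \text{uniformly in }\theta\in I.\tag{19}$$

**Two-point bound.** For $\theta,\varphi\in I$, $l\ge2m$, let $i=\min(l,\lfloor\log\frac1{|\theta-\varphi|}\rfloor^+)$ (with $i=l$ if $\theta=\varphi$), and let $\eta_i=B+\log(2+i)$ if $i<m$, $\eta_i=-i^{1/10}$ if $i\ge m$. Then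
$$T_l(\theta,\varphi):=\mathbb E\Big[\prod_{\vartheta\in\{\theta,\varphi\}}e^{2S_l(\vartheta)-2v_l(\vartheta)}(1+|\xi_l(\vartheta)|)\mathbf 1_{E_3^l(\vartheta)}\Big]\le C(1+l)^2e^{i+2\eta_i}\tag{20}$$
(the product has two factors, also if $\theta=\varphi$). The level $i$ is the one up to which the two points move together. On $E_3^l(\varphi)$ we have $\xi_i(\varphi)\le\eta_i$, so, as $S_i=\xi_i+2v_i$,
$$e^{2S_i(\varphi)-2v_i(\varphi)}=e^{2\xi_i(\varphi)+2v_i(\varphi)}\le Ce^{i+2\eta_i}.$$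
Pull this out and drop the indicators. There remains
$$\mathbb E\big[e^{2S_l(\theta)-2v_l(\theta)}\,e^{2(S_l-S_i)(\varphi)-2(v_l-v_i)(\varphi)}\,(1+|\xi_l(\theta)|)(1+|\xi_l(\varphi)|)\big].$$
The exponential has mean $\exp\big(4\,\mathrm{Cov}(S_l(\theta),(S_l-S_i)(\varphi))\big)=\exp\big(2\sum_{e^i<k\le e^l}\frac{\cos k(\theta-\varphi)+\cos k(\theta+\varphi)}k\big)\le C$. Indeed the sum is empty if $i=l$. Otherwise $|\theta-\varphi|\ge e^{-i-1}$ and $\frac{\theta+\varphi}2\in[\delta,\pi-\delta]$, so (5) applies to both parts. Under the corresponding tilt $\xi_l(\theta),\xi_l(\varphi)$ are Gaussian with mean $O(l)$ and variance $O(l)$, which gives the factor $(1+l)^2$ by Cauchy–Schwarz.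

**Integrated bound.** Let $|\kappa(\theta,\varphi)|\le C\min(1,e^{-l}(1+|\theta-\varphi|^{-1}))$. On pairs with given $i$, $|\kappa|\le Ce^{-(l-i)}$, and these pairs have measure $O(e^{-i})$. So
$$\iint_{I^2}|\kappa|\,T_l\,d\theta\,d\varphi\le C(1+l)^2\sum_{i=0}^le^{-(l-i)}e^{2\eta_i}\le C_B(1+l)^5e^{-l^{1/10}}\qquad(l\ge2m),\tag{21}$$
with constants independent of $m$. In the last step, the terms $i<m\le l/2$ sum to at most $C_Bl^2e^{-l/2}$, the terms $m\le i\le l/2$ to at most $Ce^{-l/2}$, and the terms $i>l/2$ to at most $Ce^{-2(l/2)^{1/10}}\le Ce^{-l^{1/10}}$. Compare: without the events the factor $e^{i+2\eta_i}$ would be of order $e^{2i}$.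

**Gebelein's inequality.** Let $(W,W')$ be a centered Gaussian process on $[0,1]$ with $W,W'$ standard Brownian motions and $E[W_sW'_{s'}]=\varrho\min(s,s')$. Then $|\mathrm{Cov}(f(W),g(W'))|\le|\varrho|\,\|f(W)\|_{L^2}\|g(W')\|_{L^2}$. To see this, expand $W$ and $W'$ in the Haar basis of $L^2[0,1]$ (the Lévy–Ciesielski construction): $W$ is a function of i.i.d. $N(0,1)$ coordinates $G_r=\int e_r\,dW$, $W'$ is the same function of $G_r'=\int e_r\,dW'$, and $E[G_rG'_s]=\varrho\mathbf 1_{r=s}$. Normalized products $H_\alpha$ of Hermite polynomials form an orthonormal basis of $L^2$, and by Mehler's formula $E[H_\alpha(G)H_{\alpha'}(G')]=\varrho^{|\alpha|}\mathbf 1_{\alpha=\alpha'}$. So the covariance is $\sum_{\alpha\ne0}\varrho^{|\alpha|}f_\alpha g_\alpha$, and Cauchy–Schwarz finishes. For example, for $f(W)=W_1$, $g(W')=W'_1$ equality holds.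

**Lemma 11.** Let $h\ge0$ be bounded measurable on $I$. As $j\to\infty$ in $\mathbb N$, $\sqrt j\,\mu_j(h)$ converges in probability to a limit $\mu(h)$; if $\int h>0$, $\mu(h)$ is not a.s. $0$.

**Proof.** Write $\mu_j=\mu_j(h)$ and $\mu_j^{(a)}=\int_Ih\,e^{2S_j-2v_j}\mathbf 1_{E_a^j}d\theta$; constants may depend on $h$. On $G_B(I)$, $\mu_j=\mu_j^{(1)}$. By (19), $\sqrt j\,\mathbb E(\mu_j^{(1)}-\mu_j^{(3)})\le C_Bm^{-1/5}$ for $j\ge j_0(m)$. The plan: $\sqrt j\mu_j^{(3)}$ is close to its conditional expectation given $\mathcal G_{2m}$, by a variance bound; and that conditional expectation, with $E_2$ for $E_3$, has a limit as $j\to\infty$.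

**Step A: the conditional expectation.** By the Markov property under $Q_\theta$ and (16),
$$\mathbb E[\sqrt j\mu_j^{(2)}|\mathcal G_{2m}]=\int h\,e^{2S_{2m}-2v_{2m}}\mathbf 1_{E_2^{2m}}\,\sqrt j\,P\Big(|\mathcal N|\le\frac{-\xi_{2m}}{\sqrt{v_j-v_{2m}}}\Big)d\theta,$$
where in the probability only $\mathcal N$ is random. As $v_j\sim j/2$, this converges in $L^1$, as $j\to\infty$, to
$$\mathcal R_{m,B}=\frac2{\sqrt\pi}\int h\,e^{2S_{2m}-2v_{2m}}(-\xi_{2m})\mathbf 1_{E_2^{2m}}d\theta ,$$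
by dominated convergence with dominating function $C_m(1+|\xi_{2m}|)e^{2S_{2m}-2v_{2m}}$.

**Step B: the variance.** Let $U_l=\mathbb E[\sqrt j\mu_j^{(3)}|\mathcal G_l]$, $2m\le l\le j$, so $U_j=\sqrt j\mu_j^{(3)}$. For $2m\le l<j$, $U_{l+1}=\sqrt j\int h\,e^{2S_l-2v_l}\mathbf 1_{E_3^l}\psi_\theta\,d\theta$, where, with $\Delta=S_{l+1}-S_l$ and $\Delta v=v_{l+1}-v_l$ at $\theta$,
$$\psi_\theta=e^{2\Delta-2\Delta v}\mathbf 1\{\xi_t\le-t^{1/10},\,l\le t\le l+1\}\,Q_\theta\big(\xi_t\le-t^{1/10},\,l+1\le t\le j\,\big|\,\xi_{l+1}\big).$$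
The last probability is at most $\min(1,|\xi_{l+1}|/\sqrt{v_j-v_{l+1}})$ on $\xi_{l+1}\le0$ (read as $1$ if $l+1=j$), since the path must stay below $0$; and $v_j-v_{l+1}\ge\frac12(j-l)-C$. Hence $0\le\psi_\theta\le Ce^{2\Delta-2\Delta v}\frac{1+|\xi_{l+1}|}{\sqrt{j-l}}$; when $j-l$ is bounded, use the bound $1$. Since $\xi_{l+1}=\xi_l+\Delta-2\Delta v$ with $\Delta v$ bounded, $\|\psi_\theta\|^2_{L^2|\mathcal G_l}\le C\frac{(1+|\xi_l(\theta)|)^2}{j-l}$.

Given $\mathcal G_l$, $\psi_\theta$ is a functional of the path $s\mapsto S_{l+s}(\theta)-S_l(\theta)=\sum_{k\in\mathcal B_l}\beta_k(s)\cos(k\theta)/\sqrt k$. For two points $\theta,\varphi$ the paths normalized by $\sqrt{\Delta v}$ are standard Brownian motions with constant correlation $\varrho_l$, and by (5)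
$$|\varrho_l|=\Big|\sum_{k\in\mathcal B_l}\frac{\cos k\theta\cos k\varphi}k\Big|\Big/\sqrt{\Delta v(\theta)\Delta v(\varphi)}\le\min\big(1,Ce^{-l}(1+|\theta-\varphi|^{-1})\big),$$
as $\Delta v\ge\frac14$. By Gebelein, $|\mathrm{Cov}(\psi_\theta,\psi_\varphi|\mathcal G_l)|\le|\varrho_l|\,\|\psi_\theta\|_{L^2|\mathcal G_l}\|\psi_\varphi\|_{L^2|\mathcal G_l}$. Since $U_{l+1}-U_l$ is the same integral with $\psi_\theta-\mathbb E[\psi_\theta|\mathcal G_l]$ for $\psi_\theta$, (21) with $\kappa=\varrho_l$ gives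
$$\mathbb E(U_{l+1}-U_l)^2\le C\frac j{j-l}\iint|\varrho_l|T_l\le C_B\frac j{j-l}(1+l)^5e^{-l^{1/10}}.$$
Sum over $2m\le l<j$ by orthogonality of martingale increments. For $l\le j/2$, $\frac j{j-l}\le2$; the terms $l>j/2$ total $O_B(j^7e^{-(j/2)^{1/10}})\to0$. Hence
$$\limsup_j\mathbb E\big(\sqrt j\mu_j^{(3)}-\mathbb E[\sqrt j\mu_j^{(3)}|\mathcal G_{2m}]\big)^2\le C_B\sum_{l\ge2m}(1+l)^5e^{-l^{1/10}}=:\varepsilon_B(m)\to0\quad(m\to\infty).$$

**Step C: convergence.** Compare $\sqrt j\mu_j^{(1)}$ with $\sqrt j\mu_j^{(3)}$ by (19), the latter with $\mathbb E[\sqrt j\mu_j^{(3)}|\mathcal G_{2m}]$ by Step B, this with $\mathbb E[\sqrt j\mu_j^{(2)}|\mathcal G_{2m}]$ by (19) again (as $\mu_j^{(3)}\le\mu_j^{(2)}\le\mu_j^{(1)}$), and this with $\mathcal R_{m,B}$ by Step A: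
$$\limsup_j\mathbb E|\sqrt j\mu_j^{(1)}-\mathcal R_{m,B}|\le2C_Bm^{-1/5}+\varepsilon_B(m)^{1/2}.$$
By Lemma 9, for every $\eta>0$, $\limsup_jP(|\sqrt j\mu_j-\mathcal R_{m,B}|>\eta)\le Ce^{-2B}+\eta^{-1}(2C_Bm^{-1/5}+\varepsilon_B(m)^{1/2})$. As $\mathcal R_{m,B}$ does not depend on $j$, letting $m\to\infty$, then $B\to\infty$, shows that $\sqrt j\mu_j$ is Cauchy in probability.

**Step D: the limit is not zero.** Let $\int h>0$ and $B=1$. The function $x\mapsto(-x)^+$ is harmonic for Brownian motion on $(-\infty,0)$ killed at $0$, so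
$$E_{Q_\theta}[-\xi_{2m};E_2^{2m}]=E_{Q_\theta}\big[(-\xi_m)^+;\,\xi_t\le1+\log(2+t)\text{ on }[0,m]\big]\ge E\big[(-W_{v_m})^+;\max_{[0,v_m]}W\le1\big].$$
By optional stopping $E[(1-W_v);\max_{[0,v]}W\le1]=1$, so the right side is at least $1-P(\max_{[0,v_m]}W\le1)\ge\frac12$ for $m$ large, by (16). Hence $\mathbb E\mathcal R_{m,1}\ge\frac1{\sqrt\pi}\int h$. By Step A and (19), for fixed large $m$ and all large $j$, $\mathbb E\sqrt j\mu_j^{(3)}\ge\frac1{2\sqrt\pi}\int h>0$. Also $\sqrt j\mu_j^{(3)}$ is bounded in $L^2$ as $j\to\infty$, by Step B and since $U_{2m}\le C_m\int h\,e^{2S_{2m}-2v_{2m}}(1+|\xi_{2m}|)d\theta\in L^2$ for $j$ large. By Paley–Zygmund, $\sqrt j\mu_j^{(3)}$ exceeds a positive constant with probability bounded below. Since $\mu_j\ge\mu_j^{(3)}$, $\sqrt j\mu_j$ does not tend to $0$ in probability. $\square$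

## 15. Real cutoffs and other radii

Proposition 3 involves real $w$ and radius $e^{-\sigma/w}$. The next lemma shows that these changes do not affect the limit.

**Lemma 12.** Let $\sigma\in\mathbb R$, $S^\sigma_w(\theta)=\log|F^G_w(e^{-\sigma/w+i\theta})|$, $v^\sigma_w=\mathrm{Var}\,S^\sigma_w$, $h$ as in Lemma 11. As $w\to\infty$ (real), $\sqrt{\log w}\int_Ih\,e^{2S^\sigma_w-2v^\sigma_w}d\theta\to\mu(h)$ in probability.

**Proof.** Fix $r\in\mathbb N$ and $j=\lfloor\log w\rfloor-r$. Write $S^\sigma_w=S_j+D+\Delta$ with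
$$D=\sum_{k\le e^j}(e^{-\sigma k/w}-1)\frac{g_k\cos k\theta}{\sqrt k},\qquad\Delta=\sum_{e^j<k\le w}e^{-\sigma k/w}\frac{g_k\cos k\theta}{\sqrt k},$$
and $\Delta$ independent of $\mathcal G_j$. As $|e^{-\sigma k/w}-1|\le Ck/w$ and $e^j\le e^{-r}w$, $\kappa:=\mathrm{Var}(S_j+D)-v_j=O(e^{-r})$, and
$$e^{2S^\sigma_w-2v^\sigma_w}=e^{2S_j-2v_j}\,e^{2D-2\kappa}\,e^{2\Delta-2\mathrm{Var}\Delta}.$$

**Step 1: removing $D$.** Consider $\sqrt j\int h\,e^{2S_j-2v_j}(e^{2D-2\kappa}-1)e^{2\Delta-2\mathrm{Var}\Delta}d\theta$. On $G_B(I)$ we may insert $\mathbf 1_{E_1^{\lfloor j/2\rfloor}}$. As $\Delta$ is independent of $\mathcal G_j$ and $\mathbb Ee^{2\Delta-2\mathrm{Var}\Delta}=1$, the expected modulus is then at most $\sqrt j\int h\,E_{Q_\theta}[|e^{2D-2\kappa}-1|\mathbf 1_{E_1^{\lfloor j/2\rfloor}}]d\theta$. Split $D=D_1+D_2$, $D_1$ being the part $k\le e^{\lfloor j/2\rfloor}$, which is $\mathcal G_{\lfloor j/2\rfloor}$-measurable. Under $Q_\theta$ the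 $g_k$ stay independent with variance $1$ and get means $2\cos(k\theta)/\sqrt k$. So $D_1$ has mean $O(e^{-j/2})$ and variance $O(e^{-j})$, while $D_2$ has mean $O(e^{-r})$, variance $O(e^{-2r})$, and is independent of $\mathcal G_{\lfloor j/2\rfloor}$. Since
$$|e^{2D-2\kappa}-1|\le e^{2D_2-2\kappa}|e^{2D_1}-1|+|e^{2D_2-2\kappa}-1|$$
and $Q_\theta(E_1^{\lfloor j/2\rfloor})\le C_B/\sqrt j$ by Lemma 7(i), the bound is at most $C_Be^{-r}+O(\sqrt je^{-j/2})$: in the first term drop the indicator, in the second use independence.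

**Step 2: removing $\Delta$.** Consider $\sqrt j\int h\,e^{2S_j-2v_j}(e^{2\Delta-2\mathrm{Var}\Delta}-1)d\theta$. On $G_B(I)$ insert $\mathbf 1_{E_1^j}$, then replace it by $\mathbf 1_{E_3^j}$ at $L^1$-cost at most $2C_Bm^{-1/5}$, by (19) and $\mathbb E|e^{2\Delta-2\mathrm{Var}\Delta}-1|\le2$. As $\Delta$ is independent of $\mathcal G_j$, the second moment of the result is at most $Cj\iint T_j\,|e^{4\mathrm{Cov}(\Delta_\theta,\Delta_\varphi)}-1|$. Here
$$\mathrm{Cov}(\Delta_\theta,\Delta_\varphi)=\frac12\sum_{e^j<k\le w}\frac{e^{-2\sigma k/w}}k\big(\cos k(\theta-\varphi)+\cos k(\theta+\varphi)\big)$$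
is $O_r(1)$, since $\log(w/e^j)\le r+1$. The function $x\mapsto e^{-2\sigma x/w}/x$ has derivative $O(x^{-2}+(wx)^{-1})$ on $[e^j,w]$, so the sequence $e^{-2\sigma k/w}/k$ has supremum plus variation $O_r(e^{-j})$. By (5), $|e^{4\mathrm{Cov}}-1|\le C_r\min(1,e^{-j}(1+|\theta-\varphi|^{-1}))$. By (21) with $l=j$ the second moment is at most $C_{r,B}\,j(1+j)^5e^{-j^{1/10}}\to0$.

**Step 3: conclusion.** Adding the two steps, for each $\eta>0$,
$$\limsup_wP\Big(\Big|\sqrt j\int h\,e^{2S^\sigma_w-2v^\sigma_w}d\theta-\sqrt j\mu_j(h)\Big|>\eta\Big)\le Ce^{-2B}+C\eta^{-1}(C_Be^{-r}+C_Bm^{-1/5}),$$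
and we let $m\to\infty$. For fixed $r$, $\sqrt{\log w/j}\to1$ and $\sqrt j\mu_j(h)\to\mu(h)<\infty$ in probability (Lemma 11), so $\sqrt{\log w}\,\mu_j(h)\to\mu(h)$ in probability. For large $w$, $\sqrt{\log w/j}\le2$. Therefore
$$\limsup_wP\Big(\Big|\sqrt{\log w}\int h\,e^{2S^\sigma_w-2v^\sigma_w}d\theta-\mu(h)\Big|>3\eta\Big)\le Ce^{-2B}+C\eta^{-1}C_Be^{-r}.$$
The left side does not depend on $r$ or $B$. Let $r\to\infty$, then $B\to\infty$. $\square$

**Variance asymptotics.** To return to $Z^G_w$ we need $e^{2v^\sigma_w}$. On $I$, uniformly,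
$$\frac1we^{2v^\sigma_w}=\frac1w\exp\Big(\sum_{k\le w}e^{-2\sigma k/w}\frac{1+\cos2k\theta}k\Big)\to c(\sigma)\frac{e^\gamma}{2\sin\theta}.$$
Indeed $\sum_{k\le w}\frac{e^{-2\sigma k/w}}k=\log w+\gamma+o(1)-\sum_{k\le w}\frac{1-e^{-2\sigma k/w}}k$, and the last sum is a Riemann sum tending to $\int_0^1\frac{1-e^{-2\sigma x}}xdx$. Also $(e^{-2\sigma k/w}-1)/k=\frac1w\phi(k/w)$ with $\phi(x)=(e^{-2\sigma x}-1)/x$ smooth on $[0,1]$, so by (5) $\sum_{k\le w}e^{-2\sigma k/w}\frac{\cos2k\theta}k=\sum_{k\le w}\frac{\cos2k\theta}k+O(\frac1w)=-\log(2\sin\theta)+O(\frac1w)$.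

Let $Z^G_w(\sigma;h)=\frac{\sqrt{\log w}}{\pi w}\int_Ih\,|F^G_w(e^{-\sigma/w+i\theta})|^2d\theta$. Applying Lemma 12 to $h\,e^\gamma/(2\sin\theta)$, and to $h$ for tightness of the error, we get for each bounded measurable $h\ge0$ on $I$
$$Z^G_w(\sigma;h)\to c(\sigma)\Lambda(h)\ \text{in probability},\qquad\Lambda(h)=\tfrac1\pi\,\mu\big(h\,e^\gamma/(2\sin\theta)\big),\qquad\mathbb P(\Lambda(1)>0)>0.\tag{22}$$

## 16. The limit of the chaos mass for signs

We prove Proposition 3(b). Lemma 6(ii) says that only the first $k_0$ signs really matter, and they enter through a smooth random weight.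

**Step 1: finitely many signs.** Let $k_0\ge\max(1,\max\mathcal K)$. For $w\ge k_0$, $Z^{(k_0)}_w(\sigma;I_\delta)=Z^G_w(\sigma;H_w)$ with the random weight
$$H_w=\exp\Big(2\sum_{k\le k_0}(X(k)-g_k)e^{-\sigma k/w}\frac{\cos k\theta}{\sqrt k}\Big)\to H=\exp\Big(2\sum_{k\le k_0}(X(k)-g_k)\frac{\cos k\theta}{\sqrt k}\Big)$$
uniformly on $I$; $H$ is positive, continuous, and does not depend on $\sigma$. The weight is random and correlated with the field, so (22) does not apply directly. Let $\mathcal D$ be a countable dense subset of $\{h\in C(I):h\ge0\}$, and for $\alpha>0$ pick a $\mathcal D$-valued random $h_\alpha$ with $\|H-h_\alpha\|_\infty\le\alpha$ (the first one in an enumeration). By (22), $Z^G_w(\sigma;h_\alpha)-c(\sigma)\Lambda(h_\alpha)\to0$ in probability: restrict to finitely many values of $h_\alpha$ carrying probability close to $1$. Moreover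
$$|Z^G_w(\sigma;H_w)-Z^G_w(\sigma;h_\alpha)|\le(\alpha+\|H_w-H\|_\infty)\,Z^G_w(\sigma;1),$$
with $Z^G_w(\sigma;1)$ tight. So for any two choices $(w,\sigma)$, $(w',\sigma')$ with $w,w'\to\infty$, the difference $Z^{(k_0)}_w(\sigma;I_\delta)/c(\sigma)-Z^{(k_0)}_{w'}(\sigma';I_\delta)/c(\sigma')$ is, up to a term tending to $0$ in probability, at most $\alpha$ times a tight quantity whose tightness does not depend on $\alpha$, because the common variable $\Lambda(h_\alpha)$ cancels. As $\alpha$ is arbitrary, the difference tends to $0$ in probability. Hence $Z^{(k_0)}_w(\sigma;I_\delta)\to c(\sigma)\mathcal V_{k_0,\delta}$ in probability, with a finite $\mathcal V_{k_0,\delta}\ge0$ independent of $\sigma$ and of the way $w\to\infty$.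

**Step 2: all signs, on $I_\delta$.** Given a family $(w_i,\sigma_i)$ and $\lambda_i\ge0$, put $x=\sum\lambda_ic(\sigma_i)$. By Step 1 and Lemma 6(ii), all limit points of $\mathbb Ee^{-\sum\lambda_iZ_{w_i}(\sigma_i;I_\delta)}$ lie within $Ck_0^{-1/2}$ of $\mathbb Ee^{-x\mathcal V_{k_0,\delta}}$, with $C$ depending only on $\max|\sigma_i|$. The limit points do not depend on $k_0$. Letting $k_0\to\infty$, there is exactly one, and it equals $\phi_\delta(x):=\lim_{k_0}\mathbb Ee^{-x\mathcal V_{k_0,\delta}}$, which depends only on $x$ and $\delta$.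

**Step 3: the whole circle.** For $0<p<1$, as $\min(1,\sum a_i)\le\sum a_i^p$,
$$\Big|\mathbb Ee^{-\sum\lambda_iZ_{w_i}(\sigma_i)}-\mathbb Ee^{-\sum\lambda_iZ_{w_i}(\sigma_i;I_\delta)}\Big|\le\sum_i\lambda_i^p\,\mathbb EZ_{w_i}(\sigma_i;[0,\pi]\setminus I_\delta)^p,$$
whose $\limsup_N$ tends to $0$ as $\delta\to0$ by Lemma 6(i) and Lemma 10. So $\mathbb Ee^{-\sum\lambda_iZ_{w_i}(\sigma_i)}\to\phi\big(\sum\lambda_ic(\sigma_i)\big)$ with $\phi(x)=\lim_{\delta\to0}\phi_\delta(x)$.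

**Step 4: the variable $V$.** In particular $\phi(x)=\lim_w\mathbb Ee^{-xZ_w(0)}$, and by Proposition 3(a) $1-\phi(x)\le\limsup_w\mathbb E\min(1,xZ_w(0))\le Cx^p$. So $\phi$ is a limit of Laplace transforms that is continuous at $0$, hence the Laplace transform of a random variable $V\ge0$. Now $\phi(\sum\lambda_ic(\sigma_i))=\mathbb Ee^{-\sum\lambda_ic(\sigma_i)V}$, and the continuity theorem for multivariate Laplace transforms gives $(Z_{w_i}(\sigma_i))_i\to(c(\sigma_i)V)_i$ in law.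

**Step 5: $V$ is not zero.** Suppose $V=0$ a.s. Then $Z_w(0;[1,\pi-1])\le Z_w(0)\to0$ in probability. By Proposition 3(a) with $p=\frac34$, the square roots are uniformly integrable, so $\mathbb EZ_w(0;[1,\pi-1])^{1/2}\to0$, and by Lemma 6(i) with $p=\frac12$, $\mathbb EZ^G_w(0;[1,\pi-1])^{1/2}\to0$. But by (22) with $\delta=1$, $h=1$, $\sigma=0$ and Fatou's lemma, $\liminf_w\mathbb EZ^G_w(0;[1,\pi-1])^{1/2}\ge\mathbb E\Lambda(1)^{1/2}>0$, a contradiction. So $\mathbb P(V>0)>0$, which completes the proof of Proposition 3 and with it of Theorem 2. For every finite $\mathcal K$ and every $\epsilon$,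
$$\mathbb E\big[|A(N)|:X=\epsilon\text{ on }\mathcal K\big]\sim\sqrt{2/\pi}\;e^{-\gamma/2}\;\mathbb E\big[V_\epsilon^{1/2}\big]\,(\log N)^{-1/4},\qquad0<\mathbb E\big[V_\epsilon^{1/2}\big]<\infty.\qquad\blacksquare$$
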